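# Small geodesic balls and the first Neumann eigenvalue of densities on the sphere

## 1. Balls, arcs and constant densities: testing the guess that the ball always wins

Spread a fixed amount $m$ of material on the unit sphere, with density at most $1$, so that the first nontrivial Neumann eigenvalue is as large as possible. The first guess is to pack the material, at full density, into a geodesic ball. The Szegő–Weinberger inequality says that among bounded Lipschitz domains of given volume in Euclidean space the ball maximizes the first nontrivial Neumann eigenvalue, and one expects the sphere to behave in the same way. We make the guess precise and test it.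

Let $n\ge1$ and $\mathbb S^n=\{x\in\mathbb R^{n+1}:\|x\|=1\}$, with its standard metric and surface measure, and let $|\mathbb S^n|$ be the total measure. For a bounded open Lipschitz domain $\Omega\subset\mathbb S^n$ the Neumann eigenvalues of the Laplace–Beltrami operator are $0=\mu_0(\Omega)\le\mu_1(\Omega)\le\mu_2(\Omega)\le\dots\to+\infty$, with
$$\mu_k(\Omega)=\min_{V}\max_{u\in V\setminus\{0\}}\frac{\int_\Omega|\nabla u|^2}{\int_\Omega u^2},$$
where $V$ runs over the $(k+1)$-dimensional subspaces of $H^1(\Omega)$.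

**Definition (eigenvalues of a density).** For a measurable $\rho:\mathbb S^n\to[0,1]$ put
$$\mu_k(\rho)=\inf_{V}\max_{u\in V\setminus\{0\}}\frac{\int_{\mathbb S^n}\rho|\nabla u|^2}{\int_{\mathbb S^n}\rho u^2},$$
where $V$ runs over the $(k+1)$-dimensional subspaces of $H^1(\mathbb S^n)$ such that $\int\rho u^2>0$ for all $u\in V\setminus\{0\}$.

If $\rho=\chi_\Omega$ is a characteristic function, this recovers $\mu_k(\Omega)$: the competing spaces $V$ restrict injectively to $\Omega$, and every function of $H^1(\Omega)$ extends to $H^1(\mathbb S^n)$ because $\Omega$ is Lipschitz. Moreover $\mu_k(\lambda\rho)=\mu_k(\rho)$ for $\lambda>0$ (as long as $\lambda\rho\le1$), since both integrals scale.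

For $m\in(0,|\mathbb S^n|)$ call $\rho$ *admissible* if it is measurable, has values in $[0,1]$, and $\int\rho=m$. The problem is
$$\max\{\mu_1(\rho):\rho\ \text{admissible}\}.\tag{1}$$
Write $B(p,r)$ for the geodesic ball (spherical cap) of center $p$ and radius $r$, $B(r)$ when the center does not matter, and $B^m$ for a geodesic ball of measure $m$. It is unique up to rotation.

The only tool we need from the definition is a variance inequality. It will be used again and again.

**Basic inequality.** For $\rho$ admissible and $u\in H^1(\mathbb S^n)$,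
$$\mu_1(\rho)\Big(\int\rho u^2-\frac1m\Big(\int\rho u\Big)^2\Big)\le\int\rho|\nabla u|^2.\tag{2}$$

*Proof.* First, $\mu_1(\rho)$ is finite: some coordinate function is not constant on the set $\{\rho>0\}$, and together with $1$ it spans a competing space. Let $v=u-\frac1m\int\rho u$. Then $\int\rho v=0$, and the bracket in (2) is $\int\rho v^2$. If it is $0$, (2) is trivial. Otherwise $\int\rho(a+bv)^2=a^2m+b^2\int\rho v^2>0$ for $(a,b)\neq(0,0)$, so $V=\mathrm{span}(1,v)$ competes in the definition of $\mu_1(\rho)$. The quotient of $a+bv$ is $b^2\int\rho|\nabla v|^2/(a^2m+b^2\int\rho v^2)$, which is largest at $a=0$. Hence $\mu_1(\rho)\le\int\rho|\nabla v|^2/\int\rho v^2$, and $\nabla v=\nabla u$. $\square$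

Now the tests.

**Constant density.** If $\rho\equiv m/|\mathbb S^n|$, the constant cancels and $\mu_1(\rho)=\mu_1(\mathbb S^n)=n$, whatever $m$ is. (The eigenvalues of $\mathbb S^n$ are $k(k+n-1)$, with the spherical harmonics of degree $k$ as eigenfunctions.)

**Arcs on the circle, $n=1$.** A density equal to $m/L$ on an arc of length $L\in[m,2\pi)$ and $0$ elsewhere has $\mu_1=\pi^2/L^2$. Among these the shortest arc $L=m$ is best, which supports the guess. But the constant density has $\mu_1=1$, and $1>\pi^2/m^2$ as soon as $m>\pi$. So the guess is false on the circle for $m>\pi$. The numbers show why: an arc of length close to $2\pi$ has $\mu_1$ close to $1/4$, and closing it up into a circle raises this to $1$.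

**Split mass.** Let $\rho$ be the characteristic function of two disjoint caps centered at $p$ and $-p$. Take $u$ Lipschitz, equal to $1$ on one cap and $0$ on the other. The bracket in (2) is positive and the right side is $0$, so $\mu_1(\rho)=0$. Separated mass is heavily punished.

**Large caps, every $n$.** Let $x_0=\cos\theta$ be the coordinate along $p$, with $\theta=d(p,x)$, and let $x_1$ be a coordinate orthogonal to $p$. On $B=B(p,r)$, $0<r<\pi$, the function $x_1$ has mean zero, so (2) for $\rho=\chi_B$ gives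
$$\mu_1(B(r))\le R(r):=\frac{\int_B|\nabla x_1|^2}{\int_Bx_1^2}.\tag{3}$$
Since $-\Delta x_1=nx_1$, Green's formula gives $\int_B(|\nabla x_1|^2-nx_1^2)=\int_{\partial B}x_1\partial_\theta x_1$. As $x_1=\sin\theta\,\omega_1$ with $\omega_1$ independent of $\theta$, the integrand is $\sin r\cos r\,\omega_1^2$, so the integral has the sign of $\cos r$. Thus $R$ is continuous, $R(\pi/2)=n$, and $R(r)<n$ for $r\in(\pi/2,\pi)$. Every cap larger than a hemisphere has $\mu_1<n$ and loses to the constant density.

So the ball does not always win. The surviving question, posed by Eloi Martinet in "Numerical optimization of Neumann eigenvalues of domains in the sphere", arXiv:2303.12389 (2023), concerns small mass: is there $\delta>0$ such that for every $m\in(0,\delta)$ the maximum in (1) is attained, and every optimal density coincides a.e. with $\chi_B$ for some geodesic ball $B$ of measure $m$? The answer is yes.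

**Theorem 1.** Let $0<r\le1/25$, $m=|B(r)|$, $\Lambda=\mu_1(B(r))$. For every admissible $\rho$ we have $\mu_1(\rho)\le\Lambda$, with equality if and only if $\rho=\chi_B$ a.e. for some geodesic ball $B$ of measure $m$. Hence the answer to the question is yes, for every $n\ge1$, with $\delta=|B(1/25)|$.

Two complements will be proved as well.

**Theorem 2 (stability).** In the setting of Theorem 1 there is $C_0=C_0(n,m)>0$ with
$$\Lambda-\mu_1(\rho)\ge C_0\Big(\inf_{|B|=m}\|\rho-\chi_B\|_{L^1}\Big)^\beta,\qquad\beta=2\ (n\ge2),\quad\beta=3\ (n=1),$$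
the infimum being over geodesic balls $B$ of measure $m$.

**Theorem 3 (converse).** For every $n\ge1$ there is $\eta_n>0$ such that for all $m\in[\,|\mathbb S^n|/2-\eta_n,\,|\mathbb S^n|)$ there is an admissible $\rho$ of mass $m$ with $\mu_1(\rho)>\mu_1(B^m)$.

Theorem 3 also corrects a second natural guess, that the ball wins exactly up to the hemisphere: it already fails a little below.

## 2. Neumann eigenfunctions of a cap

The proof of Theorem 1 feeds the eigenfunctions of the ball into (2), so we need to know them well. Fix $p\in\mathbb S^n$ and write $x=\cos\theta\,p+\sin\theta\,\omega$ with $\theta=d(p,x)\in[0,\pi]$, $\omega\in T_p\mathbb S^n$, $|\omega|=1$. For $n=1$, $\omega=\pm1$ and $d\omega$ is counting measure. Fix an orthonormal basis $e_1,\dots,e_n$ of $T_p\mathbb S^n$, put $\omega_i=\langle\omega,e_i\rangle$, and abbreviate $s=\sin\theta$, $c=\cos\theta$. The measure is $s^{n-1}\,d\theta\,d\omega$, and $|\nabla u|^2=(\partial_\theta u)^2+s^{-2}|\nabla_\omega u|^2$.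

### 2.1. Projection onto one angular mode

The purpose here is to separate variables at the level of $H^1$. Let $0<r<\pi/2$, $B=B(p,r)$, and let $Y$ be an $L^2$-normalized spherical harmonic on $\mathbb S^{n-1}$ of degree $\ell$, so that $-\Delta_{\mathbb S^{n-1}}Y=\lambda_\ell Y$ with $\lambda_\ell=\ell(\ell+n-2)$. For $n=1$ this means $\ell\in\{0,1\}$, $Y=1/\sqrt2$ or $Y=\omega/\sqrt2$, $\lambda_\ell=0$, and there is no tangential gradient. Note that $\lambda_1=n-1$, and $\lambda_\ell\ge n-1$ for every degree $\ell\ge1$ that occurs.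

For $v\in H^1(B)$ put $v_Y(\theta)=\int v(\theta,\omega)Y(\omega)\,d\omega$ and $\Pi_Yv=v_Y(\theta)Y(\omega)$. For $n=1$, $\Pi_Yv$ is the even or the odd part of $v$.

We have $v_Y'=\int\partial_\theta v\,Y\,d\omega$, and, integrating by parts on $\mathbb S^{n-1}$, $\int\nabla_\omega v\cdot\nabla_\omega Y\,d\omega=\lambda_\ell v_Y$ for a.e. $\theta$. By Cauchy–Schwarz, and since $\int|\nabla_\omega Y|^2=\lambda_\ell$,
$$|v_Y|^2\le\int v^2d\omega,\qquad|v_Y'|^2\le\int|\partial_\theta v|^2d\omega,\qquad\lambda_\ell|v_Y|^2\le\int|\nabla_\omega v|^2d\omega.$$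
Integrating, $\Pi_Yv$ lies in $H^1(B\setminus\{p\})$ with norm at most that of $v$. It lies in $H^1(B)$. For $n=1$ this is clear, since the even and odd parts of an $H^1$ function on an interval are $H^1$. For $n\ge2$ the point $p$ is removable: to check the weak gradient of $w\in H^1(B\setminus\{p\})$ against a smooth vector field $X$, replace $X$ by $\eta_\varepsilon X$, where $\eta_\varepsilon=0$ on $B(p,\varepsilon)$, $\eta_\varepsilon=1$ off $B(p,2\varepsilon)$ and $|\nabla\eta_\varepsilon|\le1/\varepsilon$. The error term $\int w\nabla\eta_\varepsilon\cdot X$ is at most a constant times $\varepsilon^{-1}\varepsilon^{n/2}\|w\|_{L^2(B(p,2\varepsilon))}\to0$.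

With $D(u,v)=\int_B\nabla u\cdot\nabla v$ the formulas above give
$$D(\Pi_Yu,v)=\int_0^r\Big(u_Y'v_Y'+\lambda_\ell\frac{u_Yv_Y}{s^2}\Big)s^{n-1}d\theta=D(u,\Pi_Yv)=D(\Pi_Yu,\Pi_Yv),\tag{4}$$
and likewise $\int_B(\Pi_Yu)v=\int_0^ru_Yv_Ys^{n-1}d\theta=\int_Bu\,\Pi_Yv$. We draw two consequences.

First, if $u$ is a weak Neumann eigenfunction, then so is $\Pi_Yu$ if nonzero, with the same eigenvalue $\mu$: $D(\Pi_Yu,v)=D(u,\Pi_Yv)=\mu\int u\,\Pi_Yv=\mu\int(\Pi_Yu)v$.

Second, let $\mathcal L=\{u\in H^1(B):u=g(\theta)\omega_1\}$. It is the range of the bounded projection $\Pi_Y$ with $Y\propto\omega_1$, hence closed. A minimizer $u$ of the Rayleigh quotient over $\mathcal L\setminus\{0\}$, with minimum $\Lambda'$, is a weak Neumann eigenfunction on $B$: for any $v\in H^1(B)$, $D(u,v)=D(u,\Pi_Yv)=\Lambda'\int u\,\Pi_Yv=\Lambda'\int uv$.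

### 2.2. The radial profile

**Lemma 1.** Let $0<r<\pi/2$, $B=B(p,r)$, $\Lambda=\mu_1(B)$. There is $g\in C^\infty([0,r])$ such that the functions $g(\theta)\omega_i$, $1\le i\le n$, are smooth Neumann eigenfunctions on $\overline B$ with eigenvalue $\Lambda$, and:

(a) $g(0)=0$, $g>0$ on $(0,r]$, $g'>0$ on $(0,r)$, $g'(r)=0$, and $g/\sin$ is smooth on $[0,r]$.

(b) If $n\ge2$, then $\Lambda>(n-1)/\sin^2r$. If $n=1$, then $g$ is a multiple of $\sin(\pi\theta/2r)$ and $\Lambda=\pi^2/4r^2$.

(c) The function
$$N:=g'^2+(n-1)\frac{g^2}{s^2}-\Lambda g^2\tag{5}$$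
is continuous and strictly decreasing on $[0,r]$. Its left derivative at $r$ is $-2(n-1)g(r)^2\cos r/\sin^3r$.

*Proof.*

**Step 1: construct $g$.** By Rellich's theorem a minimizing sequence in $\mathcal L$, normalized in $L^2$, converges weakly in $H^1$ and strongly in $L^2$ along a subsequence. Hence the Rayleigh quotient attains its minimum $\Lambda'$ over $\mathcal L\setminus\{0\}$ at some $g\omega_1$. The function $|g|\omega_1$ is again in $\mathcal L$ with the same quotient: for $n\ge2$ because $p$ is removable, and for $n=1$ because an odd $H^1$ function is continuous with value $0$ at the center. So we may take $g\ge0$. By 2.1, $g\omega_1$ is a weak Neumann eigenfunction, hence smooth on $\overline B$ by elliptic regularity up to the smooth boundary. Restricting it to the geodesic $t\mapsto\cos t\,p+\sin t\,e_1$ gives $g(t)$ for $t>0$ and $-g(|t|)$ for $t<0$; so $g$ extends to a smooth odd function on $[-r,r]$. Thus $g(0)=0$ and $g/\sin$ is smooth. The Neumann condition is $g'(r)=0$, and the eigenvalue equation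 is
$$g''+(n-1)\frac csg'-\frac{n-1}{s^2}g+\Lambda'g=0.\tag{6}$$
By rotation every $g\omega_i$ is an eigenfunction.

**Step 2: signs.** At a zero of $g$ in $(0,r)$ we would have $g'=0$ because $g\ge0$, and at $r$ we have $g'(r)=0$ anyway. In both cases ODE uniqueness would give $g\equiv0$. So $g>0$ on $(0,r]$. Also $\Lambda'>0$, because $\mathcal L$ contains no nonzero constant. Let $P=s^{n-1}g'$. By (6),
$$P'=s^{n-1}\Big(\frac{n-1}{s^2}-\Lambda'\Big)g,\qquad P(r)=0.$$
If $n\ge2$, then $P(0)=0$, so $\int_0^rP'=0$. The factor $\frac{n-1}{s^2}-\Lambda'$ is strictly decreasing on $(0,r)$, so it must be first positive and then negative. In particular $\Lambda'>(n-1)/\sin^2r$, and $P$ rises from $0$ and then falls back to $0$, so $P>0$ and $g'>0$ on $(0,r)$. If $n=1$, (6) is $g''=-\Lambda'g$ with $g(0)=0=g'(r)$ and $g>0$ on $(0,r]$. Hence $g\propto\sin(\sqrt{\Lambda'}\,\theta)$ with $\sqrt{\Lambda'}\,r=\pi/2$, and $g'>0$ on $(0,r)$.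

**Step 3: $\Lambda'=\mu_1(B)$.** Since $g\omega_1$ has mean zero, $\mu_1(B)\le\Lambda'$. For the converse, let $u$ be a nonconstant mean-zero eigenfunction for $\mu_1(B)$; it is smooth on $\overline B$.

Suppose first that $\Pi_Yu=k(\theta)Y\ne0$ for some $Y$ of degree $\ell\ge1$. It is an eigenfunction, so by (4)
$$\int_0^r\Big(k'^2+\lambda_\ell\frac{k^2}{s^2}\Big)s^{n-1}d\theta=\mu_1(B)\int_0^rk^2s^{n-1}d\theta.$$
Here $k(\theta)=\int u(\theta,\omega)Y(\omega)d\omega$ is smooth on $[0,r]$ and $k(0)=u(p)\int Y=0$. So $k\omega_1$ is Lipschitz and lies in $\mathcal L$. Since $\lambda_\ell\ge n-1$, its Rayleigh quotient is at most $\mu_1(B)$, and therefore $\Lambda'\le\mu_1(B)$.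

Otherwise all projections of degree $\ell\ge1$ vanish, so $u=h(\theta)$ is radial and nonconstant, with $h''+(n-1)\frac csh'+\mu_1(B)h=0$ and $h'(0)=h'(r)=0$. Let $k=h'\not\equiv0$; it is smooth with $k(0)=k(r)=0$. Since $(c/s)'=-1/s^2$, differentiating the equation shows that $k$ satisfies (6) with $\mu_1(B)$ in place of $\Lambda'$. Multiply by $ks^{n-1}$ and integrate by parts; the boundary terms $s^{n-1}k'k$ vanish at both ends, and
$$\int_0^r\Big(k'^2+(n-1)\frac{k^2}{s^2}\Big)s^{n-1}d\theta=\mu_1(B)\int_0^rk^2s^{n-1}d\theta.$$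
As $k\omega_1\in\mathcal L$, again $\Lambda'\le\mu_1(B)$. So $\Lambda'=\Lambda$, which proves (a) and (b).

**Step 4: monotonicity of $N$.** $N$ is continuous at $0$ because $g/\sin$ is smooth. Differentiate (5) and insert $g''$ from (6):
$$N'=-2(n-1)\frac csg'^2+\frac{4(n-1)gg'}{s^2}-4\Lambda gg'-\frac{2(n-1)c\,g^2}{s^3}.$$
Completing the square, the mixed term produced is $4(n-1)c\,gg'/s^2$. The remainder $4(n-1)\frac{1-c}{s^2}gg'$ equals $\frac{4(n-1)}{1+c}gg'$, so
$$N'=-2(n-1)\frac cs\Big(g'-\frac gs\Big)^2-4\Big(\Lambda-\frac{n-1}{1+c}\Big)gg'.\tag{7}$$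
By (b), $\Lambda>n-1$ if $n\ge2$ and $\Lambda>0$ if $n=1$, so $\Lambda>\frac{n-1}{1+c}$. Hence $N'<0$ on $(0,r)$. Putting $g'(r)=0$ in the first formula for $N'$ gives the derivative at $r$. $\square$

**Remark (caps below the hemisphere beat the constant density).** For $0<r<\pi/2$ we have $\Lambda>n$. Indeed $\sin$ satisfies (6) with $n$ in place of $\Lambda'$, so $\big(s^{n-1}(g's-gc)\big)'=(n-\Lambda)s^ng$. The left side integrates over $[0,r]$ to $-\sin^{n-1}r\,g(r)\cos r<0$, whence $\Lambda>n$. This is why the second guess of Section 1 was natural.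

**Standing assumptions until the end of Section 6.** From now on $0<r\le1/25$. Then
$$\Lambda>300n:\tag{8}$$
for $n\ge2$, $\Lambda>\frac{n-1}{\sin^2r}\ge\frac n2\cdot625$, and for $n=1$, $\Lambda=\frac{\pi^2}{4r^2}\ge\frac{625\pi^2}4$. Normalize $g(r)=1$, so $0\le g\le1$ on $[0,r]$, and put
$$K:=-N(r)=\Lambda-\frac{n-1}{\sin^2r},\qquad 0<K\le\Lambda,$$
where $K>0$ by Lemma 1(b). By Lemma 1(c), $N+K=N-N(r)>0$ on $[0,r)$.

Since $\sum_i\omega_i^2=1$ and $\nabla_\omega\omega_i=e_i-\omega_i\omega$, we have $\sum_i|\nabla_\omega\omega_i|^2=\sum_i(1-\omega_i^2)=n-1$. Summing $\int_B|\nabla(g\omega_i)|^2=\Lambda\int_B(g\omega_i)^2$ over $i$ gives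
$$\int_{B(p,r)}N=0.\tag{9}$$

## 3. The constant continuation of the profile and the antipode

Suppose $g$ is continued to $[0,\pi]$ in some way so that the functions $f_i=g(\theta)\omega_i$ lie in $H^1(\mathbb S^n)$, and extend $N$ by formula (5). Suppose also that $p$ is chosen so that $\int\rho f_i=0$ for all $i$. With $\kappa=\mu_1(\rho)$, summing (2) over the $f_i$ gives $(\kappa-\Lambda)\int\rho g^2\le\int\rho N$. Write $B=B(p,r)$. Since $\int\rho=|B|$ and (9) holds,
$$\int\rho N=\int\rho(N+K)-\int_B(N+K)=-\int_B(1-\rho)(N+K)+\int_{B^c}\rho(N+K).\tag{10}$$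
The first term on the right is $\le0$, because $N+K>0$ in $B$. If $N+K\le0$ held outside $B$, we would have $\kappa\le\Lambda$ at once. So the first thing to try is the simplest continuation, $g=1$ on $[r,\pi]$. It gives
$$N+K=(n-1)\Big(\frac1{\sin^2\theta}-\frac1{\sin^2r}\Big)\quad\text{for }\theta\ge r.$$
This is $\le0$ for $r\le\theta\le\pi-r$, so everything works if $\rho$ does not charge a neighborhood of $-p$. In the cap of radius $r$ around $-p$ it breaks down. For $n\ge3$ the functions $\omega_i$ are in $H^1$ near $-p$, but $N+K>0$ for $\theta>\pi-r$. For $n=2$ their energy $\int s^{-2}s\,d\theta$ diverges there. For $n=1$ the function $\omega$ jumps at $-p$.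

No other profile rescues the pointwise argument. If the $f_i$ are continuous at $-p$, then $g(\pi)=0$, and near $\theta=\pi$ we get $N+K\ge K-\Lambda g^2>0$. Any mass of $\rho$ near the antipode contributes with the wrong sign.

Nor does it suffice to know that there is little mass there compared with $m$. Fix a profile that vanishes near $\pi$, remove from $\chi_B$ a layer of mass $\varepsilon$ next to $\partial B$, and put that mass where $g=0$. Since $N+K$ is continuous on $[0,r]$ and vanishes at $r$, the right side of (10) equals $-o(\varepsilon)+K\varepsilon$, which is positive for small $\varepsilon$.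

So the mass far away must be compared with something better than $m$. The split-mass test of Section 1 shows the way: that density had mass far away and none in between, and $\mu_1=0$. If $\mu_1(\rho)$ is large, then mass in the far region forces much more mass in a buffer region on the way there; this comes from applying (2) once more, to a cutoff function. It remains to make the buffer mass pay. With $g=1$ in the buffer, $N+K$ vanishes identically there when $n=1$, so nothing is gained. But $\Lambda$ is large by (8), so letting $g$ *grow* slightly in the buffer costs little in $g'^2$ and gains much in $-\Lambda g^2$. The profile will therefore be constant, then grow, then drop to zero.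

There are two further points. If $\mu_1(\rho)<300n$ there is nothing to prove, by (8); so we may assume $\mu_1(\rho)\ge300n$, which makes $\rho$ concentrate. And the center $p$ must both satisfy $\int\rho f_i=0$ and be a point near which $\rho$ concentrates; we get both by choosing $p$ as a minimum point of a suitable function.

## 4. A profile that grows before it drops

Put $\varphi(\theta)=\big((\theta-\frac\pi4)_+\big)^2$ and continue $g$ from $[0,r]$ by
$$g=1+\varphi\ \text{ on }\big[r,\tfrac\pi2\big],\qquad g=\Big(1+\frac{\pi^2}{16}\Big)\Big(1-\frac4\pi\Big(\theta-\frac\pi2\Big)\Big)\ \text{ on }\big[\tfrac\pi2,\tfrac{3\pi}4\big],\qquad g=0\ \text{ on }\big[\tfrac{3\pi}4,\pi\big].$$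
The pieces match at $r$, $\pi/2$, $3\pi/4$, so $g$ is Lipschitz. Further, $0\le g\le1+\frac{\pi^2}{16}<2$, $g^2<3$, and $g\ge1$ on $[r,\pi/2]$. The functions
$$f_i=g(\theta)\omega_i=\frac{g(\theta)}{\sin\theta}\langle x,e_i\rangle$$
are Lipschitz on $\mathbb S^n$, because $g/\sin$ is a Lipschitz function of $\theta$ (smooth near $0$ by Lemma 1, zero near $\pi$). A.e. we have
$$\sum_if_i^2=g^2,\qquad\sum_i|\nabla f_i|^2=g'^2+(n-1)\frac{g^2}{s^2}.\tag{11}$$
Extend $N$ by (5) to $(0,\pi)$ a.e.; it is bounded.

**Lemma 2.** Almost everywhere,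

(i) $N+K\le0$ on $(r,\frac\pi4]$;

(ii) $N+K\le-\Lambda\varphi$ on $(\frac\pi4,\frac\pi2)$;

(iii) $N+K\le3\Lambda$ on $(\frac\pi2,\pi)$.

*Proof.* (i) There $g=1$, so $N+K=(n-1)(s^{-2}-\sin^{-2}r)\le0$.

(ii) Let $X=\frac{n-1}{s^2}-\Lambda$. Since $s^2\ge\frac12$, $X\le2(n-1)-\Lambda<0$ by (8). Also $X+K=(n-1)(s^{-2}-\sin^{-2}r)\le0$. We have $\varphi'^2=4\varphi$, and $(1+\varphi)^2X\le(1+2\varphi)X$ because $X<0$. Therefore
$$N+K=4\varphi+(1+\varphi)^2X+K\le4\varphi+2\varphi X+(X+K)\le\varphi\big(4+4(n-1)-2\Lambda\big)=\varphi(4n-2\Lambda)\le-\Lambda\varphi,$$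
the last step by $4n\le\Lambda$.

(iii) On $(\frac\pi2,\frac{3\pi}4)$ we have $g'^2=(\frac4\pi+\frac\pi4)^2<5$, $g^2<3$, $s^2\ge\frac12$ and $K\le\Lambda$; so $N+K\le5+6(n-1)+\Lambda\le6n+\Lambda\le3\Lambda$. On $(\frac{3\pi}4,\pi)$, $N+K=K\le\Lambda$. $\square$

## 5. Concentration, centering, decay: proof of Theorem 1

Let $\rho$ be admissible with $m=|B(r)|$, and let $\kappa=\mu_1(\rho)$. Write $\rho(A)=\int_A\rho$. If $\kappa<300n$, then $\kappa<\Lambda$ by (8), equality fails, and $\rho$ is not the characteristic function of a geodesic ball of measure $m$, since those have $\mu_1=\Lambda$. So assume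
$$\kappa\ge300n.$$

**Step 1: $\rho$ concentrates near some point $q$.** Let $\bar c=\frac1m\int\rho x\,dx\in\mathbb R^{n+1}$; clearly $|\bar c|\le1$. Apply (2) to the $n+1$ coordinate functions and add. Their squares sum to $1$ and their squared gradients sum to $n$, so
$$\kappa m(1-|\bar c|^2)\le nm.$$
Hence $1-|\bar c|^2\le n/\kappa<1$ and $\bar c\neq0$. With $q=\bar c/|\bar c|$, and since $|\bar c|^2\le|\bar c|$,
$$\frac1m\int\rho|x-q|^2=2-2|\bar c|\le2(1-|\bar c|^2)\le\frac{2n}\kappa.$$
The chord satisfies $|x-q|=2\sin(d(q,x)/2)\ge\frac2\pi d(q,x)$, so Cauchy–Schwarz gives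
$$\int\rho\,d(q,\cdot)\le\frac\pi2\int\rho|x-q|\le\frac\pi2m\sqrt{\frac{2n}\kappa}.\tag{12}$$

**Step 2: choose $p$ so that the $f_i$ are centered and $\rho$ concentrates near $p$.** Let $G(t)=\int_0^tg$ and
$$\Phi(p)=\int\rho(x)\,G(d(p,x))\,dx=\int\rho(x)\,h(\langle p,x\rangle)\,dx,\qquad h(y)=G(\arccos y).$$
For $y=\cos\theta\in(-1,1)$, $h'(y)=-g(\theta)/\sin\theta$, which extends continuously to $[-1,1]$ (with limits $-g'(0)$ at $y=1$ and $0$ at $y=-1$). So $h\in C^1([-1,1])$ and $\Phi\in C^1(\mathbb S^n)$. Its derivative at $p$ in direction $e_i\in T_p\mathbb S^n$ is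
$$\int\rho\,h'(\langle p,x\rangle)\langle x,e_i\rangle=-\int\rho\,\frac{g(\theta)}{\sin\theta}\langle x,e_i\rangle=-\int\rho f_i.$$
Let $p$ be a minimum point of $\Phi$ on the compact sphere, and take polar coordinates and the $f_i$ with respect to this $p$. Then
$$\int\rho f_i=0\qquad(1\le i\le n).\tag{13}$$
Since $g\le2$, $G(t)\le2t$, and (12) gives $\Phi(p)\le\Phi(q)\le\pi m\sqrt{2n/\kappa}$. On the other hand $G$ is nondecreasing and $G(\frac{3\pi}8)\ge\int_r^{3\pi/8}g\ge\frac{3\pi}8-r\ge\frac\pi4$. By Markov's inequality, with $\theta=d(p,\cdot)$,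
$$\rho\{\theta>\tfrac{3\pi}8\}\le\frac4\pi\Phi(p)\le4m\sqrt{\frac{2n}\kappa}\le\frac{4m}{\sqrt{150}}\le\frac m2.\tag{14}$$

**Step 3: far mass is small compared with buffer mass.** Let
$$T=\rho\{\tfrac{3\pi}8<\theta\le\tfrac\pi2\},\qquad E=\rho\{\theta>\tfrac\pi2\}.$$
Apply (2) to the function $u$ that is $0$ for $\theta\le\frac{3\pi}8$, $1$ for $\theta\ge\frac\pi2$, and linear in $\theta$ in between. Its slope is $8/\pi$, so $\int\rho|\nabla u|^2\le(8/\pi)^2T\le7T$. Since $u$ lives on $\{\theta>\frac{3\pi}8\}$, Cauchy–Schwarz and (14) give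
$$\frac1m\Big(\int\rho u\Big)^2\le\frac1m\,\rho\{\theta>\tfrac{3\pi}8\}\int\rho u^2\le\frac12\int\rho u^2.$$
So (2) yields $\frac\kappa2E\le\frac\kappa2\int\rho u^2\le7T$, that is,
$$E\le\frac{14}\kappa T\le\frac{14}{300}T\le\frac T{21}.\tag{15}$$

**Step 4: compare with the ball.** By (13), (2) applied to each $f_i$ reads $\kappa\int\rho f_i^2\le\int\rho|\nabla f_i|^2$. Sum over $i$ and use (11):
$$(\kappa-\Lambda)\int\rho g^2\le\int\rho N.$$
Rewrite the right side by (10) with $B=B(p,r)$. For the exterior term, Lemma 2 gives a contribution at most $0$ from $r<\theta\le\frac\pi4$, at most $-\Lambda\int_{\{\pi/4<\theta<\pi/2\}}\rho\varphi$ from the next zone, and at most $3\Lambda E$ from $\theta>\frac\pi2$. On $\{\frac{3\pi}8\le\theta\le\frac\pi2\}$ we have $\varphi\ge(\pi/8)^2\ge\frac17$. Hence, by (15),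
$$\int_{B^c}\rho(N+K)\le\Lambda\Big(3E-\frac17T\Big)\le0.$$
Therefore
$$(\Lambda-\kappa)\int\rho g^2\ \ge\ \int_B(1-\rho)(N+K)\ \ge\ 0,\tag{16}$$
the last inequality because $N+K>0$ on $\{\theta<r\}$.

**Step 5: equality.** By (14), $\rho\{\theta\le\frac{3\pi}8\}\ge\frac m2>0$, and $g>0$ on $(0,\frac{3\pi}8]$, so $\int\rho g^2>0$. Thus (16) gives $\kappa\le\Lambda$. If $\kappa=\Lambda$, then $\int_B(1-\rho)(N+K)=0$ with $N+K>0$ inside $B$, so $\rho=1$ a.e. on $B$. Since $\int\rho=m=|B|$, $\rho=\chi_B$ a.e. Conversely $\mu_1(\chi_B)=\mu_1(B)=\Lambda$ for every geodesic ball of measure $m$. So the maximum is attained, exactly at these balls. As $r\mapsto|B(r)|$ is continuous and increasing from $0$, this covers all $m\in(0,|B(1/25)|]$, and Theorem 1 is proved. $\square$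

## 6. Stability from the deficit near the boundary

Inequality (16) contains more than we used: it bounds the deficit $\Lambda-\kappa$ from below by a weighted amount of mass missing from $B$. The weight $N+K$ degenerates only at $\partial B$, and its order of vanishing determines the exponent in Theorem 2.

*Proof of Theorem 2.* Let $\mathcal D=\inf_{|B'|=m}\|\rho-\chi_{B'}\|_{L^1}\le2m$ and $\kappa=\mu_1(\rho)$.

**Step 1: small $\kappa$.** If $\kappa<300n$, then $\Lambda-\kappa>\Lambda-300n\ge(\Lambda-300n)(\mathcal D/2m)^\beta$, with $\Lambda-300n>0$ by (8).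

**Step 2: large $\kappa$, setting up.** If $\kappa\ge300n$, then (16) holds, and $\int\rho g^2\le3m$. So, with $B=B(p,r)$,
$$\Lambda-\kappa\ge\frac1{3m}\int_B(1-\rho)(N+K).\tag{17}$$
Define $\alpha$ by $\alpha m=\int_B(1-\rho)$. Since $\int\rho=|B|$, also $\alpha m=\int_{B^c}\rho$, so $\alpha m=\frac12\|\rho-\chi_B\|_{L^1}\ge\frac12\mathcal D$. Clearly $\alpha\le1$.

**Step 3: order of vanishing of the weight.** There is $c_1=c_1(n,m)>0$ with $N+K\ge c_1(r-\theta)^j$ on $[0,r]$, where $j=1$ for $n\ge2$ and $j=2$ for $n=1$. If $n\ge2$, then $(N+K)/(r-\theta)$ is continuous and positive on $[0,r)$ and tends to $2(n-1)\cos r/\sin^3r>0$ at $r$ by Lemma 1(c), so it has a positive minimum. If $n=1$, then $g=\sin\frac{\pi\theta}{2r}$, $g'^2=\Lambda\cos^2\frac{\pi\theta}{2r}$ and $K=\Lambda$, so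
$$N+K=\Lambda\Big(1+\cos\frac{\pi\theta}r\Big)=2\Lambda\cos^2\frac{\pi\theta}{2r}=2\Lambda\sin^2\Big(\frac\pi2\Big(1-\frac\theta r\Big)\Big)\ge2\Lambda\Big(1-\frac\theta r\Big)^2,$$
since $\sin\frac{\pi t}2\ge t$ on $[0,1]$.

**Step 4: missing mass cannot all hide near the boundary.** Here $\rho\ge0$ enters, in the form $1-\rho\le1$. Choose $C=C(n,m)$ with $|B(r)\setminus B(r-\tau)|\le C\tau$ for $\tau\in[0,r]$. Taking $\tau=r$ shows $Cr\ge m$. Let $\tau=\alpha m/2C$, so $\tau\le r$. The layer $\{r-\theta<\tau\}\cap B$ has measure at most $\alpha m/2$, hence contains at most $\alpha m/2$ of the integral of $1-\rho$ over $B$. So at least $\alpha m/2$ of that integral lies where $N+K\ge c_1\tau^j$, and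
$$\int_B(1-\rho)(N+K)\ge\frac{\alpha m}2c_1\tau^j=c_2\alpha^{j+1},\qquad c_2=c_2(n,m)>0.$$
Insert this in (17) and use $\alpha\ge\mathcal D/2m$. With $\beta=j+1$ and the smaller of the two constants from Steps 1 and 4, Theorem 2 follows. $\square$

## 7. Two-level densities on hemispheres: where the ball fails

We now prove Theorem 3. Here $r$ is no longer restricted. Take coordinates $x_0,\dots,x_n$ with $p=(1,0,\dots,0)$, so $x_0=\cos\theta$ and $x_i=\sin\theta\,\omega_i$ for $i\ge1$, and let $\mathbb H_\pm=\{\pm x_0>0\}$. For $m>|\mathbb S^n|/2$ Section 1 has already shown $\mu_1(B^m)\le R(r_m)<n$, where $r_m$ is the radius of $B^m$, while the constant density has $\mu_1=n$. By (3), $\mu_1(B^m)\le R(r_m)$ also for smaller $m$, and $R(r_m)\to n$ as $m\to|\mathbb S^n|/2$. So it suffices to find one density of mass $|\mathbb S^n|/2$ with $\mu_1>n$ and to scale it.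

The obvious attempt is to perturb the constant density $\frac12$ to $\frac12+t\sigma$ with $\int\sigma=0$. The eigenspace for $n$ is spanned by $x_0,\dots,x_n$, and to gain at first order the form $Q(u)=\int\sigma(|\nabla u|^2-nu^2)$ should be positive on it. This is impossible, whatever $\sigma$ is: $\sum_{j=0}^n(|\nabla x_j|^2-nx_j^2)=n-n=0$ pointwise, so $\sum_jQ(x_j)=0$. We get around this by starting from a different density, equal to different constants on the two hemispheres. It still has first eigenvalue $n$, but one eigenfunction changes, and the pointwise cancellation is lost.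

**Step 1: the two-level density decouples.** Let $a=\frac23$, $b=\frac13$, $\rho_0=a$ on $\mathbb H_+$, $\rho_0=b$ on $\mathbb H_-$, so $\int\rho_0=|\mathbb S^n|/2$. Put $q_0(u)=\int\rho_0(|\nabla u|^2-nu^2)$. For $u\in H^1(\mathbb S^n)$ define on $\mathbb H_+$ the functions $v_+=u|_{\mathbb H_+}$ and $v_-(x)=u(-x_0,x_1,\dots,x_n)$, and
$$w_1=av_++bv_-\in H^1(\mathbb H_+),\qquad w_2=v_+-v_-\in H^1_0(\mathbb H_+),$$
the latter because $v_\pm$ have the same trace on the equator. As $a+b=1$, expanding gives $av_+^2+bv_-^2=w_1^2+ab\,w_2^2$, and likewise for gradients and for the polarized forms. So in the variables $(w_1,w_2)$ both $\int\rho_0u^2$ and $\int\rho_0|\nabla u|^2$ split: $w_1$ sees the Neumann Laplacian on $\mathbb H_+$, and $w_2$ the Dirichlet Laplacian.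

By reflection, these two spectra come from the spherical harmonics that are even, respectively odd, in $x_0$. The Neumann spectrum is $0$ (simple), then $n$ with eigenfunctions $x_1,\dots,x_n$, then $\ge2(n+1)$. The Dirichlet spectrum is $n$ (simple, eigenfunction $x_0$), then $\ge2(n+1)$.

**Step 2: kernel and coercivity of $q_0$.** Let
$$\tilde u_0=bx_0\ \text{on }\mathbb H_+,\qquad\tilde u_0=ax_0\ \text{on }\mathbb H_-,\qquad\mathcal E=\mathrm{span}(x_1,\dots,x_n,\tilde u_0).$$
The function $x_i$ corresponds to $(w_1,w_2)=(x_i,0)$. For $\tilde u_0$ we have $v_+=bx_0$, $v_-=-ax_0$, hence $w_1=0$, $w_2=x_0$. The constant $1$ corresponds to $(1,0)$. So $\mathcal E$ is $L^2(\rho_0)$-orthogonal to $1$ and lies in the kernel of $q_0$, meaning that the polarized form vanishes whenever one argument is in $\mathcal E$. Let $W=\{u\in H^1(\mathbb S^n):\int\rho_0u=0\}$. Every $u\in W$ is uniquely $u=e+w$ with $e\in\mathcal E$ and $w$ $L^2(\rho_0)$-orthogonal to $1$ and to $\mathcal E$. For such $w$ the component $w_1$ is orthogonal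 to $1,x_1,\dots,x_n$ and $w_2$ to $x_0$ in $L^2(\mathbb H_+)$, so $\int\rho_0|\nabla w|^2\ge2(n+1)\int\rho_0w^2$. Hence
$$q_0(u)=q_0(w)\ge\Big(1-\frac n{2n+2}\Big)\int\rho_0|\nabla w|^2\ge\gamma\|w\|_{H^1}^2\tag{18}$$
for some $\gamma>0$; the last step uses the previous inequality again and $\rho_0\ge\frac13$.

**Step 3: a perturbation that is positive on $\mathcal E$.** Let
$$A(\theta)=\sum_{i=1}^n(|\nabla x_i|^2-nx_i^2)=(n-\sin^2\theta)-n\sin^2\theta=n-(n+1)\sin^2\theta,$$
where we used $\sum_{j=0}^n|\nabla x_j|^2=n$ and $|\nabla x_0|^2=\sin^2\theta$. Then $|\nabla x_0|^2-nx_0^2=-A$. By Green's formula $\int_{\mathbb H_+}A=\sum_{i\ge1}\int_{\partial\mathbb H_+}x_i\partial_\nu x_i=0$, because $\partial_\nu x_i=0$ on the equator for $i\ge1$. Also $\int_{\mathbb H_-}A=0$ by symmetry. Let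
$$\sigma=A\ \text{on }\mathbb H_+,\qquad\sigma=-\tfrac12A\ \text{on }\mathbb H_-,\qquad Q(u)=\int\sigma(|\nabla u|^2-nu^2).$$
Then $\int\sigma=0$. The density $\sigma$ is invariant under $x_i\mapsto-x_i$ and under permutations of $x_1,\dots,x_n$. Hence $Q$ is diagonal on $\mathcal E$ in the given basis, with equal values $Q(x_i)$. With $I=\int_{\mathbb H_+}A^2>0$,
$$Q(x_i)=\frac1n\int\sigma A=\frac1n\Big(I-\frac I2\Big)=\frac I{2n}>0,\qquad Q(\tilde u_0)=-b^2I+\frac12a^2I=\Big(-\frac19+\frac29\Big)I=\frac I9>0.$$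
So $Q(e)\ge\kappa_0\|e\|_{H^1}^2$ on the finite-dimensional space $\mathcal E$, with $\kappa_0>0$. In general $|Q(u,v)|\le C\|u\|_{H^1}\|v\|_{H^1}$, because $\sigma$ is bounded.

**Step 4: the perturbed density has $\mu_1>n$.** Let $\rho_t=\rho_0+t\sigma$ and $q_t=q_0+tQ$. For $u=e+w\in W$, (18) and Step 3 give, with $H^1$ norms,
$$q_t(u)\ge\gamma\|w\|^2+t\kappa_0\|e\|^2-2tC\|e\|\|w\|-tC\|w\|^2.$$
Since $2tC\|e\|\|w\|\le\frac{t\kappa_0}2\|e\|^2+\frac{2tC^2}{\kappa_0}\|w\|^2$, for small $t>0$
$$q_t(u)\ge\frac\gamma2\|w\|^2+\frac{t\kappa_0}2\|e\|^2.$$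
Fix such a $t$ for which also $0<\rho_t<1$. Since $\|e\|^2+\|w\|^2\ge\frac12\|u\|^2\ge\frac12\int\rho_tu^2$, there is $c_t>0$ with $q_t(u)\ge c_t\int\rho_tu^2$ on $W$. That is,
$$\int\rho_t|\nabla u|^2\ge(n+c_t)\int\rho_tu^2\qquad(u\in W).$$
Every two-dimensional $V\subset H^1(\mathbb S^n)$ meets the codimension-one space $W$ in a nonzero $u$, so the maximum of the quotient over $V$ is at least $n+c_t$. Hence $\mu_1(\rho_t)\ge n+c_t$. Set $\hat\rho=\rho_t$; its mass is $|\mathbb S^n|/2$.

**Step 5: scaling.** For $m\le|\mathbb S^n|/2$ the density $\frac{2m}{|\mathbb S^n|}\hat\rho$ is admissible of mass $m$, and by scale invariance its $\mu_1$ is at least $n+c_t$. Since $\mu_1(B^m)\le R(r_m)$, $R$ is continuous and $R(\pi/2)=n$, there is $\eta_n>0$ with $\mu_1(B^m)<n+c_t$ for all $m\in[\,|\mathbb S^n|/2-\eta_n,\,|\mathbb S^n|/2]$. Together with the constant density for $m>|\mathbb S^n|/2$, this proves Theorem 3. $\square$
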